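# The complexity of the bowtie flow semigroup, and of all 2-edge connected flow semigroups

## 1. Three theorems: the bowtie, $G\cup\mathrm{Sing}(X)$, and 2-edge connected graphs

Throughout, $c(S)$ is the Krohn–Rhodes complexity of a finite semigroup $S$, and $S_\Gamma$ is the flow semigroup of a graph $\Gamma$. Both are defined right after the statements.

**Theorem A.** Let $\Gamma$ be the graph with vertex set $\{u,v,w,x,y\}$ and edge set $\{uv,vw,wu,wx,xy,yw\}$ (the "bowtie": two triangles sharing the vertex $w$). Then $c(S_\Gamma)=2$.

**Theorem B.** Let $|X|=n\ge 2$, let $G\le\mathrm{Sym}(X)$, and let $\mathrm{Sing}(X)$ be the set of non-bijective maps $X\to X$. Then $c(G\cup\mathrm{Sing}(X))=n-1$ if $G$ has an orbit of size $\ge 3$, or if $n=2$ and $G$ is transitive. Otherwise $c(G\cup\mathrm{Sing}(X))=n-2$.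

**Theorem C.** Let $\Gamma$ be a 2-edge connected simple graph with $n\ge 3$ vertices. Then $c(S_\Gamma)=n-3$ if $\Gamma$ has at least two blocks and all its blocks are triangles. Otherwise $c(S_\Gamma)=n-2$.

Now we unpack the words. All semigroups are finite. Maps act on the right and are composed from left to right; the only exceptions are coordinate maps such as $\beta(y)$ and $\varphi(q)$.

**Definition (flow semigroup).** For a directed edge $ab$ on a finite vertex set $V$, the elementary collapsing $e_{ab}:V\to V$ sends $a$ to $b$ and fixes every other vertex. The flow semigroup of a digraph is the semigroup of maps $V\to V$ generated by the $e_{ab}$ with $ab$ a directed edge. A simple graph $\Gamma$ is read as a digraph with both directions of every edge, so $S_\Gamma$ is generated by all $e_{ab}$ and $e_{ba}$, $ab$ an edge.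

Think of a token on each vertex. Applying $e_{ab}$ pushes everything standing on $a$ onto $b$, and $a$ becomes empty, a *hole*. For instance, in the bowtie, let $w$ be empty and apply $e_{uw}$, then $e_{vu}$, then $e_{wv}$. The token of $u$ goes $u\to w\to v$, that of $v$ goes to $u$, and the hole is back at $w$. Thus $e_{uw}e_{vu}e_{wv}$ swaps $u$ and $v$ and fixes $x,y$: flows produce permutations.

**Definition (complexity).** A semigroup is *aperiodic* if all its subgroups are trivial. A semigroup $S$ *divides* $S'$ if $S$ is a homomorphic image of a subsemigroup of $S'$. The complexity $c(S)$ is the least $m\ge 0$ such that $S$ divides an iterated wreath product $A_0\wr G_1\wr A_1\wr G_2\wr\cdots\wr G_m\wr A_m$ with all $A_i$ aperiodic and all $G_i$ groups.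

So $c$ counts the group layers one needs. A nontrivial group has complexity $1$: it divides itself, and it is not aperiodic. The monoid $\{1,c_0,c_1\}$ of the identity and the two constants on $\{0,1\}$ has complexity $0$.

**Definition (blocks).** A connected graph is 2-edge connected if it stays connected after deletion of any one edge, that is, if it has no bridge. A *cut vertex* of a connected graph is one whose deletion disconnects it. A *block* is a maximal connected subgraph having no cut vertex of its own.

We use the standard facts. Every edge lies in exactly one block; two blocks share at most one vertex, and a vertex lying in two blocks is a cut vertex (and conversely); two edges on a common cycle lie in the same block; a block with two vertices is a bridge, and a block with at least three vertices is 2-vertex connected. Whitney's theorem: in a 2-vertex connected graph with at least three vertices, a vertex and an edge always lie on a common cycle. So in a 2-edge connected graph every block has at least three vertices, and a block with exactly three vertices is a triangle. The bowtie has two blocks and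 one cut vertex, $w$.

The problem comes from Gábor Horváth, Chrystopher L. Nehaniv and Károly Podoski, "The maximal subgroups and the complexity of the flow semigroup of finite (di)graphs", arXiv:1705.09577 (2017). Two known results are given with it, and we use them as given:

* (K1) If $\Gamma$ is a 2-vertex connected simple graph with $n\ge 2$ vertices, then $c(S_\Gamma)=n-2$.
* (K2) If $\Gamma$ is a 2-edge connected simple graph with $n\ge 2$ vertices, then $n-3\le c(S_\Gamma)\le n-2$.

So for the bowtie the only question is whether the answer is $2$ or $3$, and in general which of the two values in (K2) occurs. Theorem C answers this. With $n=3$ or $4$ there is only one block, and $c=n-2$. The bowtie, with $n=5$, is the smallest graph with value $n-3$. A triangle and a 4-cycle sharing a vertex ($n=6$) give $n-2=4$; three triangles through one vertex ($n=7$) give $n-3=4$.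

Theorem B shows the reason in purely semigroup terms: when all orbits of $G$ have size at most $2$, adding $G$ to $\mathrm{Sing}(X)$ costs nothing (for $n\ge 3$), while an orbit with three points costs a whole group layer. For $n=3$: if $|G|\le 2$ the complexity is $1$, and if $G$ contains the 3-cycles it is $2$.

## 2. Wreath products, coverings, and the textbook facts

**Definition (wreath product).** A transformation semigroup (ts) $(Q,S)$ is a faithful right action of $S$ on $Q$ by total maps. The wreath product $(Y,T)\wr(Z,U)$ acts on $Y\times Z$; its elements are pairs $(f,u)$ with $f:Z\to T$, $u\in U$, and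
$$(y,z)(f,u)=(y\,f(z),\,zu).$$

The right coordinate moves on its own; what happens on the left may depend on the right coordinate. In an iterated wreath product the rightmost (outermost) layers control those to their left.

**Definition (covering).** $(Q,S)\prec(Q',S')$ means: there is a surjection $\varphi:Q'\to Q$ such that each $s$ in some generating set of $S$ has an $\hat s\in S'$ with $\varphi(q')s=\varphi(q'\hat s)$ for all $q'\in Q'$.

If $\hat s,\hat t$ cover $s,t$, then $\varphi(q')st=\varphi(q'\hat s)t=\varphi(q'\hat s\hat t)$, so products are covered too. The elements of $S'$ that cover some element of $S$ form a subsemigroup; each covers only one element, because $\varphi$ is onto and $S$ acts faithfully. Hence $S$ divides $S'$.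

We use the following standard facts (Eilenberg, *Automata, Languages and Machines*, Vol. B; Rhodes–Steinberg, *The q-theory of Finite Semigroups*).

* (F1) The wreath product is associative and compatible with division, and complexity may be computed with ts. Wreath products of aperiodics are aperiodic and wreath products of groups are groups. Hence $(Q,S)\prec(Y,T)\wr(Z,U)$ implies $c(S)\le c(T)+c(U)$: write the two decompositions one after the other and merge the two adjacent aperiodic layers. Moreover $c(S\times S')=\max(c(S),c(S'))$; if $S$ divides $S'$ then $c(S)\le c(S')$; and $c(S)=0$ iff $S$ is aperiodic.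
* (F2) (Krohn–Rhodes) Every aperiodic ts divides a wreath product of copies of $\mathbf U=(\{0,1\},\{1,c_0,c_1\})$.
* (F3) (Fundamental Lemma of Complexity; Rhodes, Tilson) If $\theta:S\to T$ is a surjective homomorphism that is injective on every subgroup of $S$, then $c(S)=c(T)$.

**Notation.** $T(X)$ is the monoid of all maps $X\to X$, and $T_n=T(X)$ when $|X|=n$. The *kernel classes* of a map are its nonempty fibres, and its *rank* is the size of its image. Write $M_G=G\cup\mathrm{Sing}(X)$ and $M_1=M_1(X)=\{1\}\cup\mathrm{Sing}(X)$. For a finite set $Z$, $C_Z$ is the identity together with all constants on $Z$; it is aperiodic.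

## 3. Small cases by hand

**One edge.** For $\Gamma=K_2$ the two generators are the two constants. $S_\Gamma$ is aperiodic, $c=0$.

**The monoid $T_2$.** We have $c(T_2)\le 1$ by the covering
$$(\mathbb Z_2,T_2)\prec(\mathbb Z_2,C_{\mathbb Z_2})\wr(\mathbb Z_2,\mathbb Z_2),\qquad \varphi(r,g)=r+g.$$
Indeed, the translation by $k$ is covered by $(r,g)\mapsto(r,g+k)$, and the constant with value $c$ by $(r,g)\mapsto(c-g,g)$, since $(c-g)+g=c$; for fixed $g$ this is a constant in $r$. As $T_2$ contains a group of order two, $c(T_2)=1$.

**Full transformation monoids.** The same trick works in general once we record a hole.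

**Lemma 1.** $c(T_n)\le n-1$ for all $n\ge 1$.

*Proof.* $c(T_1)=0$. Let $n\ge 2$, $|X|=n$, $|Y|=n-1$, and choose bijections $\beta_h:Y\to X\setminus h$ for $h\in X$. We cover
$$(X,T(X))\prec(Y,T(Y))\wr(X,\mathrm{Sym}(X)\cup C_X),\qquad \varphi(z,h)=\beta_h(z).$$
The map $\varphi$ is onto since $n\ge 2$. For $m\in T(X)$ let $h'=hm$ if $m$ is a permutation, and let $h'$ be a fixed point outside $Xm$ if $m$ is singular. In both cases $(X\setminus h)m\subseteq X\setminus h'$, so there is a unique map $\mu_h:Y\to Y$ with $\beta_h(z)m=\beta_{h'}(z\mu_h)$. Then $(z,h)\mapsto(z\mu_h,h')$ covers $m$.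

Next, $c(\mathrm{Sym}(X)\cup C_X)\le 1$. It is covered by $(X,C_X)\wr(\mathrm{Sym}(X),\mathrm{Sym}(X))$ via $(r,g)\mapsto rg$: the permutation $m$ is covered by $(r,g)\mapsto(r,gm)$ and the constant $c$ by $(r,g)\mapsto(cg^{-1},g)$. So $c(T_n)\le c(T_{n-1})+1$, and induction finishes. $\square$

**The triangle.** Here $n=3$. The element $e_{uw}e_{vu}e_{wv}$ above swaps $u,v$ and sends $w$ to $v$. Restricted to its image $\{u,v\}$ it is a swap, so it generates a group of order two; hence $c\ge 1$. For the upper bound, choose bijections $\beta_h:Y\to V\setminus h$ with $|Y|=2$. Since $Ve_{ab}=V\setminus a$, we can cover $e_{ab}$ by resetting the hole to $a$. The hole coordinate now uses only constants, so $S_\Gamma$ is covered by $(Y,T_2)\wr(V,C_V)$ and $c\le c(T_2)=1$. So $c=1=n-2$.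

## 4. The one-hole cover, and why it gives only $3$ for the bowtie

The argument for the triangle works for every connected graph with $n\ge 2$ vertices: with $|Y|=n-1$ and $\varphi(z,h)=\beta_h(z)$,
$$(V,S_\Gamma)\prec(Y,T(Y))\wr(V,C_V),\qquad\text{so}\qquad c(S_\Gamma)\le c(T_{n-1})\le n-2. \tag{1}$$
For the bowtie, this gives $3$. We want $2$.

The first repair is to choose the $\beta_h$ with care, so that few permutations of $Y$ are induced. We shall see in Section 6 that for the bowtie one can arrange $Y=\{u,v,x,y\}$ with induced maps in $M_G$, where $G=\langle(u\,v),(x\,y)\rangle$. This is a great reduction of the group of units, from $\mathrm{Sym}(4)$ to a group of order four. The question becomes: is $c(M_G)\le 2$ for $|X|=4$?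

Try the cover of Lemma 1 on $M_G$. If $G$ is trivial, all goes well: only singular maps and the identity occur, the hole coordinate needs only $C_X$, and $c(M_1(X))\le c(T_{n-1})\le n-2$. If $G$ is not trivial, the hole $h$ must be permuted by $G$, which is a group layer. The maps on the remaining $n-1$ coordinates still include arbitrary permutations of $Y$: a singular $m$ that is injective on $X\setminus h$ can induce any permutation. So below the first group layer we have $T(Y)$, and the bound is $1+(n-2)=n-1$, which is $3$ for $n=4$. That is the exact obstruction: two successive group layers, one for where the hole is, one for how $Y$ gets permuted, because the permutation of $Y$ may depend on where the hole is.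

If the two could be put *side by side* in one layer, their cost would be the maximum rather than the sum. For that, the permutation of $Y$ must not depend on the position of the hole inside its $G$-orbit. (The orbit itself can be recorded by a coordinate that only needs constants.) For orbits of size at most two this independence can be arranged.

Here is the smallest example. Let $X=\{1,2,3\}$, $G=\langle(1\,2)\rangle$, $Y=\{p,o\}$. For hole $1$ let $p\mapsto 2$, $o\mapsto 3$; for hole $2$ let $p\mapsto 1$, $o\mapsto 3$. The swap $m=(1\,2)$ exchanges the two holes, and on $Y$ it induces the identity in both cases. The singular map $1,2\mapsto 3$, $3\mapsto 1$ misses $2$; with new hole $2$, it induces the swap of $p,o$ for both old holes. The map $1\mapsto 3$ fixing $2,3$ misses $1$; with new hole $1$ it induces the identity for old hole $1$ and a singular map for old hole $2$. In each case the permutations that occur agree.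

With three holes in one orbit this fails. Let $X=\{1,2,3\}$ and suppose that bijections $\beta_h:Y\to X\setminus h$, $h\in X$, are such that every singular $m$ induces equal permutations at any two holes where it induces permutations. Taking $m$ with kernel pair $\{h,h'\}$, we see that $\beta_{h'}$ must come from $\beta_h$ by replacing the value $h'$ with $h$. If $\beta_1$ has values $(2,3)$, then $\beta_2$ has values $(1,3)$. Now $\beta_3$ must be $(2,1)$ when derived from $\beta_1$, and $(1,2)$ when derived from $\beta_2$, a contradiction.

## 5. Two group layers in parallel: $c(M_G)\le n-2$ for orbits of size at most two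

**Lemma 2.** Let $n=|X|\ge 3$ and let all orbits of $G\le\mathrm{Sym}(X)$ have size $\le 2$. Then $c(M_G)\le n-2$.

*Proof.* Let $Y=\{1,\dots,n-1\}$. We prove
$$c(M_G)\le 1+c(M_1(Y)). \tag{2}$$

**Step 0: (2) suffices.** For a two-element set, $M_1=\{1,c_0,c_1\}$ is aperiodic, so it has complexity $0$. Applying (2) to trivial groups, induction on $k$ gives $c(M_1)\le k-2$ on a $k$-element set, for all $k\ge 2$. So $c(M_1(Y))\le n-3$, and (2) gives the lemma.

**Step 1: coordinates.** The purpose is to choose the coordinate maps so that the two holes of an orbit look alike. Let $\mathcal O$ be the set of orbits of $G$. For $t\in\mathcal O$ write the orbit as $O_t=\{h_{t,0},h_{t,1}\}$, with $h_{t,0}=h_{t,1}$ if it is a singleton; the index $i$ is in $\mathbb Z_2$. Choose injections $\beta_{t,i}:Y\to X$ with image $X\setminus h_{t,i}$ as follows.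

* If $|O_t|=1$, take $\beta_{t,0}=\beta_{t,1}$.
* If $|O_t|=2$, pick $y_t\in Y$ and a bijection $Y\setminus y_t\to X\setminus O_t$ (both have $n-2$ elements). Both $\beta_{t,0}$ and $\beta_{t,1}$ equal this bijection on $Y\setminus y_t$, and $\beta_{t,i}(y_t)=h_{t,1-i}$.

**Step 2: moving the hole.** For $m\in M_G$ define $(t',i')$ from $(t,i)$.

* If $m\in G$: $t'=t$ and $i'=i+\varepsilon_t(m)$, where $\varepsilon_t(m)=1$ if $|O_t|=2$ and $m$ swaps the two points of $O_t$, and $\varepsilon_t(m)=0$ otherwise. Then $h_{t,i}m=h_{t',i'}$.
* If $m\in\mathrm{Sing}(X)$: fix once and for all a point $h_{\tau(m),\iota(m)}\notin Xm$, and put $t'=\tau(m)$, $i'=\iota(m)$.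

In both cases $(X\setminus h_{t,i})m\subseteq X\setminus h_{t',i'}$. So there is a unique map $\mu_{t,i}(m):Y\to Y$ with
$$\beta_{t,i}(y)\,m=\beta_{t',i'}\big(y\,\mu_{t,i}(m)\big)\qquad(y\in Y). \tag{3}$$

**Step 3: the permutations agree.** *Claim: if $\mu_{t,0}(m)$ and $\mu_{t,1}(m)$ are both permutations, they are equal.* This is the independence we need.

If $|O_t|=1$, then $\beta_{t,0}=\beta_{t,1}$ on the left of (3). On the right, either $m\in G$, so $t'=t$ and again $\beta_{t,0}=\beta_{t,1}$, or $m$ is singular and $(t',i')$ does not depend on $i$. So the two maps are equal.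

Let $|O_t|=2$ and $m\in G$. If $y\ne y_t$, then $\beta_{t,i}(y)m\in(X\setminus O_t)m=X\setminus O_t$ does not depend on $i$, and the preimage of this point under $\beta_{t,i'}$ does not depend on $i'$. Moreover $\beta_{t,i}(y_t)m=h_{t,1-i}m=h_{t,1-i+\varepsilon_t(m)}=h_{t,1-i'}=\beta_{t,i'}(y_t)$. So $\mu_{t,0}(m)=\mu_{t,1}(m)$.

Let $|O_t|=2$ and $m\in\mathrm{Sing}(X)$, with both maps permutations. By (3), $m$ is injective on $X\setminus h_{t,0}$ and on $X\setminus h_{t,1}$. Any pair that $m$ identifies must therefore contain $h_{t,0}$ and $h_{t,1}$; since $m$ is singular there is such a pair, and it is $\{h_{t,0},h_{t,1}\}$. So $h_{t,0}m=h_{t,1}m$, and hence $\beta_{t,0}(y)m=\beta_{t,1}(y)m$ for all $y$. As $(t',i')$ does not depend on $i$, (3) gives $\mu_{t,0}(m)=\mu_{t,1}(m)$. This proves the claim.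

Let $\pi_t(m)\in\mathrm{Sym}(Y)$ be the common value of those $\mu_{t,i}(m)$ that are permutations, and $\pi_t(m)=1$ if neither is.

**Step 4: the cover.** We now collect the accumulated permutation in a coordinate $\gamma\in\mathrm{Sym}(Y)$ that stands next to $i$, so that only singular maps are left for $Y$. Consider
$$(Y,M_1(Y))\wr\big((\mathbb Z_2,T_2)\times(\mathrm{Sym}(Y),\mathrm{Sym}(Y))\big)\wr(\mathcal O,C_{\mathcal O}),\qquad \varphi\big(z,(i,\gamma),t\big)=\beta_{t,i}(z\gamma).$$
The map $\varphi$ is onto $X$, because the images $X\setminus h_{t,i}$, for varying $h_{t,i}\in X$, cover $X$. Cover $m$ by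
$$\hat m:\ \big(z,(i,\gamma),t\big)\mapsto\big(z\rho,\ (i',\gamma\,\pi_t(m)),\ t'\big),\qquad \rho=\gamma\,\mu_{t,i}(m)\,\pi_t(m)^{-1}\gamma^{-1}.$$

The map $\hat m$ lies in the wreath product:

* $t\mapsto t'$ is the identity or a constant.
* For fixed $t$, the map $i\mapsto i'$ is a translation or a constant, so it lies in $T_2$; and $\gamma\mapsto\gamma\pi_t(m)$ is a right translation. Neither depends on the other of the two coordinates. Here Step 3 is used: $\pi_t(m)$ depends on $t$ and not on $i$.
* For fixed $t,i,\gamma$, $\rho$ is a fixed map $Y\to Y$. If $\mu_{t,i}(m)$ is a permutation, it equals $\pi_t(m)$ and $\rho=1$; otherwise $\rho$ is singular. So $\rho\in M_1(Y)$.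

The map $\hat m$ covers $m$: we have $z\rho\cdot\gamma\pi_t(m)=z\gamma\mu_{t,i}(m)$, so by (3)
$$\varphi\big(z,(i,\gamma),t\big)m=\beta_{t,i}(z\gamma)m=\beta_{t',i'}\big(z\gamma\mu_{t,i}(m)\big)=\varphi\big((z,(i,\gamma),t)\hat m\big).$$

The middle factor has complexity $\max(c(T_2),c(\mathrm{Sym}(Y)))\le 1$ and the last factor is aperiodic. By (F1), (2) holds. $\square$

## 6. The bowtie: proof of Theorem A

*Lower bound.* The bowtie is 2-edge connected with $n=5$, so $c(S_\Gamma)\ge n-3=2$ by (K2).

*Upper bound.* Let $X=V\setminus w=\{u,v,x,y\}$ and $G=\langle(u\,v),(x\,y)\rangle$. We show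
$$(V,S_\Gamma)\prec(X,M_G)\wr(V,C_V). \tag{4}$$
Then $c(S_\Gamma)\le c(M_G)\le 4-2=2$ by Lemma 2, whose hypothesis holds since the orbits of $G$ are $\{u,v\}$ and $\{x,y\}$.

**Step 1: coordinates.** For each hole $h$ we name the points of $V\setminus h$ by $X$, using the parking place $w$. Let $\beta_w=\mathrm{id}$, and for $h\ne w$ let $\beta_h:X\to V\setminus h$ be given by $\beta_h(h)=w$ and $\beta_h(z)=z$ for $z\ne h$. Put $\varphi(z,h)=\beta_h(z)$; it is onto $V$.

**Step 2: the cover.** Cover $e_{ab}$ by $(z,h)\mapsto(z\nu_h,a)$, where $\nu_h:X\to X$ is defined by $\beta_h(z)e_{ab}=\beta_a(z\nu_h)$. This makes sense since $Ve_{ab}=V\setminus a$ is the image of $\beta_a$. On the right coordinate we use the constant $a$. It remains to see that $\nu_h\in M_G$.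

**Step 3: the five cases.**

* $h\notin\{a,b\}$: both $a$ and $b$ lie in $V\setminus h$ and $e_{ab}$ merges them, so $\nu_h$ is singular.
* $h=a$: $e_{ab}$ is the identity on $V\setminus a$, so $\nu_h=1$.
* $h=b=w$: here $\beta_w(a)=a\mapsto w=\beta_a(a)$, and every other point $z$ has $\beta_w(z)=z\mapsto z=\beta_a(z)$. So $\nu_h=1$.
* $h=b$ and $a=w$: here $\beta_b(b)=w\mapsto b=\beta_w(b)$, and every other point $z$ is fixed, $\beta_b(z)=z\mapsto z=\beta_w(z)$. So $\nu_h=1$.
* $h=b$ and $a,b\ne w$: the edges avoiding $w$ are $uv$ and $xy$, so $\{a,b\}=\{u,v\}$ or $\{x,y\}$. Here $\beta_b(b)=w\mapsto w=\beta_a(a)$, $\beta_b(a)=a\mapsto b=\beta_a(b)$, and the other points are fixed. So $\nu_h=(a\,b)\in G$.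

This proves (4), hence $c(S_\Gamma)=2$. $\square$

## 7. Trees of triangles: the upper bound $n-3$

Let $\Gamma$ be 2-edge connected with $n$ vertices and at least two blocks, all of which are triangles. We extend the cover (4); instead of one parking place we use a path to a root.

**Step 1: parents.** Two blocks have together at least $3+3-1$ vertices, so $n\ge 5$. Fix a root $w$, let $d$ denote distance to $w$, and let $X=V\setminus w$.

*Each triangle $\Delta$ has a unique vertex $r$ nearest to $w$, and the other two have distance $d(r)+1$.* Two vertices of $\Delta$ are not joined by a path avoiding the edges of $\Delta$: a path of this kind, from one vertex of $\Delta$ to a different one and cut down so that only its ends lie in $\Delta$, would form a cycle with an edge of $\Delta$, so its edges would lie in the block $\Delta$. Hence, after deletion of the three edges of $\Delta$, its vertices lie in three different components. Let $r$ be the one in the component of $w$. Every path from $w$ to another vertex of $\Delta$ passes through $r$, and $r$ is adjacent to both.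

*Every vertex $p\ne w$ is a non-nearest vertex of exactly one triangle.* Take the first edge of a shortest path from $p$ to $w$; the triangle containing it contains $p$ and a vertex nearer to $w$. For uniqueness, suppose $p$ is a non-nearest vertex of two triangles with nearest vertices $r$ and $r'$. Then $r\ne r'$, since distinct blocks share at most one vertex. Shortest paths from $r$ and $r'$ to $w$ avoid $p$, because $d(r),d(r')<d(p)$. So there is a path from $r$ to $r'$ avoiding $p$; together with the edges $pr$, $pr'$ it gives a cycle through both edges, which then lie in one block, a contradiction.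

So each $p\ne w$ has a well-defined parent, the nearest vertex of its unique triangle. The two non-nearest vertices $p_\Delta,q_\Delta$ of $\Delta$ are called siblings, and the pairs $\{p_\Delta,q_\Delta\}$ partition $X$. Let $G=\langle(p_\Delta\,q_\Delta):\Delta\rangle$; its orbits have size $2$. For every edge $ab$, either one end is the parent of the other, or $a,b$ are siblings.

**Step 2: coordinates along the parent path.** For $h\in V$ with parent path $w=r_0,r_1,\dots,r_k=h$ let $\beta_h:X\to V\setminus h$ be given by $\beta_h(r_i)=r_{i-1}$ for $1\le i\le k$, all other points fixed. This is a bijection, and $\beta_w=\mathrm{id}$. Put $\varphi(z,h)=\beta_h(z)$ and cover $e_{ab}$ by $(z,h)\mapsto(z\nu_h,a)$ with $\beta_h(z)e_{ab}=\beta_a(z\nu_h)$.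

**Step 3: the induced maps lie in $M_G$.** If $h\notin\{a,b\}$, $\nu_h$ is singular, and if $h=a$, $\nu_h=1$, exactly as for the bowtie. Let $h=b$.

* *$b$ is the parent of $a$.* The path to $a$ is the path to $b$ followed by $a$, so $\beta_a(a)=b$ and $\beta_a=\beta_b$ on $X\setminus a$. Since $a$ is not on the path to $b$, $\beta_b(a)=a\mapsto b=\beta_a(a)$. For $z\ne a$, $\beta_b(z)\ne a$ by injectivity, so it is fixed, and it equals $\beta_a(z)$. So $\nu_h=1$.
* *$a$ is the parent of $b$.* Now the path to $b$ is the path to $a$ followed by $b$. So $\beta_b(b)=a\mapsto b=\beta_a(b)$. For $z\ne b$, $\beta_b(z)=\beta_a(z)\ne a$ is fixed. So $\nu_h=1$.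
* *$a,b$ are siblings with parent $r$.* Then $\beta_b(b)=r\mapsto r=\beta_a(a)$, and $\beta_b(a)=a\mapsto b=\beta_a(b)$. For $z\ne a,b$, $\beta_b(z)=\beta_a(z)\ne a$ is fixed. So $\nu_h=(a\,b)\in G$.

Hence $(V,S_\Gamma)\prec(X,M_G)\wr(V,C_V)$, and Lemma 2 with $|X|=n-1\ge 4$ gives
$$c(S_\Gamma)\le(n-1)-2=n-3. \tag{5}$$

## 8. Peeling off one group layer from below: chains of $\mathcal L$-classes

For the remaining parts of Theorems B and C we need lower bounds. The plan: inside a semigroup $T$, find a subsemigroup $T'$ of complexity at most $c(T)-1$ that is still large, and induct.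

**Definition ($\mathcal L$-order).** $f\le_{\mathcal L}g$ in $S$ means $f=sg$ for some $s\in S^1$, where $S^1$ is $S$ with an identity adjoined. $f$ and $g$ are in the same $\mathcal L$-class if $f\le_{\mathcal L}g\le_{\mathcal L}f$.

In $\{1,c_0,c_1\}$ with right actions, $sc_\epsilon=c_\epsilon$ for all $s$. So $\mathcal L$-classes are singletons, both constants are below $1$, and $c_0,c_1$ are incomparable. In $T(X)$, $f\le_{\mathcal L}g$ iff $Xf\subseteq Xg$.

**Lemma 3 (Rhodes–Tilson type).** Let $T$ be a non-aperiodic semigroup generated by $L_1\cup\dots\cup L_k$, where each $L_i\ne\emptyset$ lies in one $\mathcal L$-class of $T$ and elements of $L_{i+1}$ are $\le_{\mathcal L}$ elements of $L_i$. Then there is a subsemigroup $T'\subseteq T$ with $c(T')\le c(T)-1$ that contains all idempotents of $T$ and satisfies: if $a,b\in T$, $aba=a$, $bab=b$ and $x\in T'$, then $axb\in T'$.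

For example, let $T=T_2$ on $\{0,1\}$, generated by $L_1=\mathrm{Sym}(\{0,1\})$ and $L_2=\{c_0\}$. Here $c(T)=1$, so $T'$ is aperiodic and contains $1,c_0,c_1$; it cannot contain the swap, so $T'=\{1,c_0,c_1\}$.

The chain hypothesis cannot be dropped. Let $|X|=3$ and $T=\mathrm{Sing}(X)$. By Lemma 2, $c(T)\le c(M_1(X))\le 1$, and $T$ is not aperiodic: the map $f$ with $1\mapsto 2$, $2\mapsto 1$, $3\mapsto 1$ satisfies $f^3=f\ne f^2$. So $c(T)=1$. By Howie (1966), $\mathrm{Sing}(X)$ is generated by its idempotents, so a subsemigroup containing all idempotents is $T$ itself, of complexity $1$. The same happens for a non-aperiodic $S_\Gamma$, since each $e_{ab}$ is idempotent: a direct application of the lemma to $S_\Gamma$ is impossible, and we shall have to pass to well-chosen subsemigroups.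

*Proof of Lemma 3.* Let $m=c(T)\ge 1$.

**Step 1: set-up.** We isolate the outermost group layer. By definition of complexity, with the last aperiodic factor replaced according to (F2), there are a subsemigroup $R_0$ of the semigroup of
$$(W\wr H)\wr\mathbf U\wr\cdots\wr\mathbf U\qquad(j\text{ copies of }\mathbf U)$$
and a surjective homomorphism $p:R_0\to T$. Here $H$ is a group in its regular action and $W=(Q_W,W)$ collects all layers to the left of it, so $c(W)\le m-1$. Put $Q=Q_W\times H$. States are $(y,\sigma)$ with $y\in Q$ and $\sigma\in\Sigma=\{0,1\}^j$. Let $\Sigma_l$ be the set of values of the $l$ outermost (rightmost) $\{0,1\}$-coordinates. The outer coordinates move without regard to the inner ones, so $R_0$ acts on each $\Sigma_l$.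

Reading off the $H$-component of an element is not a homomorphism to $H$, since that component depends on $\sigma$ and $\sigma$ moves. We shall shrink $R_0$, still mapping onto $T$, until no element can leave $\sigma$ and come back.

*Property $E_l$ of a subsemigroup $R\subseteq R_0$:* for $\sigma'\in\Sigma_l$ and $r,s\in R$, $\sigma'rs=\sigma'$ implies $\sigma'r=\sigma'$ (and then also $\sigma's=\sigma'$).

Property $E_0$ is trivial, since $\Sigma_0$ has one point, and $E_l$ passes to subsemigroups.

**Step 2: chain selection.** This step lifts the chain from $T$ to $R$. Let $R\subseteq R_0$ be a subsemigroup with $p(R)=T$. Choose an $\mathcal L$-class $\Lambda_1$ of $R$ that is $\le_{\mathcal L}$-minimal among those meeting $p^{-1}(L_1)$. Given $\Lambda_i$, choose $\Lambda_{i+1}$ minimal among the $\mathcal L$-classes of $R$ that are $\le_{\mathcal L}\Lambda_i$ and meet $p^{-1}(L_{i+1})$.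

Such classes exist: let $r\in\Lambda_i$ with $p(r)\in L_i$ and $f\in L_{i+1}$. Then $f=s\,p(r)$ with $s\in T^1$, and for a lift $\tilde s\in R^1$ of $s$ the element $\tilde sr\le_{\mathcal L}r$ maps to $f$.

Moreover $L_i\subseteq p(\Lambda_i)$. Let $r\in\Lambda_i$ with $p(r)\in L_i$, and let $f\in L_i$. As $L_i$ lies in one $\mathcal L$-class, $f=s\,p(r)$ with $s\in T^1$. Then $\tilde sr\le_{\mathcal L}r$ maps to $f\in L_i$; its $\mathcal L$-class is $\le_{\mathcal L}\Lambda_i$ (hence also $\le_{\mathcal L}\Lambda_{i-1}$ if $i\ge 2$) and meets $p^{-1}(L_i)$, so by minimality $\tilde sr\in\Lambda_i$.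

Let $R^+=\langle\Lambda_1\cup\dots\cup\Lambda_k\rangle$. Since the $L_i$ generate $T$, $p(R^+)=T$.

**Step 3: if $R$ has $E_l$, then $R^+$ has $E_{l+1}$.** For $\sigma'\in\Sigma_l$ and $r\in R$ let $\mathrm{val}_{\sigma'}(r)\in\{1,c_0,c_1\}$ be the action of $r$ on the $(l+1)$st coordinate when the $l$ outermost coordinates are $\sigma'$. On $\mathrm{Fix}_R(\sigma')=\{r\in R:\sigma'r=\sigma'\}$ this is a homomorphism.

Suppose $(\zeta,\sigma')rs=(\zeta,\sigma')$ with $r,s\in R^+$. Write $r$ and $s$ as words in $\bigcup_i\Lambda_i$. Then $\sigma'rs=\sigma'$. By $E_l$ the first letter of the word for $rs$ fixes $\sigma'$; so the rest of the word fixes $\sigma'$, and repeating this, every letter fixes $\sigma'$.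

Let $\lambda\in\Lambda_a$ and $\lambda'\in\Lambda_b$ with $a\le b$ be letters fixing $\sigma'$. Then $\lambda'\le_{\mathcal L}\lambda$, so $\lambda'=q\lambda$ with $q\in R^1$. From $\sigma'q\lambda=\sigma'$ and $E_l$ we get $\sigma'q=\sigma'$. Hence
$$\mathrm{val}_{\sigma'}(\lambda')=\mathrm{val}_{\sigma'}(q)\,\mathrm{val}_{\sigma'}(\lambda)\le_{\mathcal L}\mathrm{val}_{\sigma'}(\lambda),$$
where the value of an adjoined identity is $1$. So any two letters of our word have $\le_{\mathcal L}$-comparable values. As $c_0$ and $c_1$ are incomparable, all letters have values in $\{1,c_\epsilon\}$ for one $\epsilon$.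

If some letter has value $c_\epsilon$, the final value of the $(l+1)$st coordinate is $\epsilon$, so $\zeta=\epsilon$, and every letter fixes $\epsilon$. Otherwise every letter acts by $1$. In both cases every letter fixes $(\zeta,\sigma')$, hence so does $r$. This is $E_{l+1}$.

Starting with $R_0$ and repeating Steps 2 and 3 $j$ times, we obtain $R\subseteq R_0$ with $p(R)=T$ and $E_j$.

**Step 4: local actions become homomorphisms.** Let $\sigma\in\Sigma$. If $rs$ fixes $\sigma$, then so do $r$ and $s$, by $E_j$. So $R\setminus\mathrm{Fix}_R(\sigma)$ is empty or an ideal of $R$, and we get a homomorphism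
$$\chi_\sigma:R\to(W\wr H)^0$$
into $W\wr H$ with a zero adjoined, sending $r$ to its action on $Q$ at $\sigma$ if $\sigma r=\sigma$, and to $0$ otherwise. Let $\chi=(\chi_\sigma)_{\sigma\in\Sigma}$.

*$\chi$ is injective on subgroups.* Let $r,r'$ lie in a subgroup with identity $\imath$, and let $\chi(r)=\chi(r')$. For a state $(y,\sigma)$ put $(y_1,\sigma_1)=(y,\sigma)\imath$, so $\sigma_1\imath=\sigma_1$. As $\imath=rr^{-1}$, $E_j$ gives $\sigma_1r=\sigma_1$, and likewise $\sigma_1r'=\sigma_1$. Since $r=\imath r$ and $r'=\imath r'$,
$$(y,\sigma)r=(y_1\chi_{\sigma_1}(r),\sigma_1)=(y_1\chi_{\sigma_1}(r'),\sigma_1)=(y,\sigma)r'.$$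
So $r=r'$.

**Step 5: a homomorphism to a group.** The zero has no $H$-component, so we attach one artificially. Let $B=\prod_{\sigma}\big((W\wr H)\times\{0,1\}\big)$, with $\{0,1\}$ the multiplicative semilattice, and let
$$\kappa:B\to\prod_\sigma(W\wr H)^0$$
be the surjective homomorphism which in each coordinate sends $(s,1)\mapsto s$ and $(s,0)\mapsto 0$. Put
$$R^\flat=\{(r,x)\in R\times B:\kappa(x)=\chi(r)\},\qquad p^\flat(r,x)=p(r).$$
$R^\flat$ is a subsemigroup, and $p^\flat$ is onto $T$ because $\kappa$ is surjective. The projection $W\wr H\to H$, applied in every coordinate of $x$, induces a homomorphism $h:R^\flat\to H^\Sigma$. Let $N=h^{-1}(1)$.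

**Step 6: $c(N)\le m-1$.** The elements of $W\wr H$ with $H$-component $1$ form a copy of $W^H$ with pointwise product. So if $(r,x)\in N$, then $x\in\prod_\sigma(W^H\times\{0,1\})$, a semigroup of complexity $\le m-1$. The projection $(r,x)\mapsto x$ on $N$ is injective on subgroups: if $(r,x)$ and $(r',x)$ lie in one subgroup, then $r,r'$ lie in one subgroup of $R$, and $\chi(r)=\kappa(x)=\chi(r')$, so $r=r'$ by Step 4. By (F3), $N$ has the same complexity as its image under the projection, so $c(N)\le m-1$.

**Step 7: the subsemigroup $T'$.** Put $T'=p^\flat(N)$; then $c(T')\le c(N)\le m-1$. Choose $\omega\ge 2$ such that $r^\omega$ is idempotent for all $r\in R^\flat$ and $|H|$ divides $\omega$. This also shows that $N\ne\emptyset$, since $h(r^\omega)=h(r)^\omega=1$.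

If $e=p^\flat(r)$ is idempotent, then $h(r^\omega)=1$ and $p^\flat(r^\omega)=e^\omega=e$, so $e\in T'$.

Let $aba=a$, $bab=b$ and $x=p^\flat(\xi)$ with $\xi\in N$. Take lifts $\alpha,\beta\in R^\flat$ of $a,b$ and put $\beta'=(\beta\alpha)^{\omega-1}\beta$. In the group $H^\Sigma$,
$$h(\beta')=\big(h(\beta)h(\alpha)\big)^{-1}h(\beta)=h(\alpha)^{-1}.$$
Since $ba$ is idempotent and $\omega-1\ge 1$, $p^\flat(\beta')=(ba)^{\omega-1}b=bab=b$. So $h(\alpha\xi\beta')=h(\alpha)h(\alpha)^{-1}=1$, that is $\alpha\xi\beta'\in N$, and $axb=p^\flat(\alpha\xi\beta')\in T'$. $\square$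

## 9. Orbits of size three force one more layer

For $a\ne b$ in $X$ let $\varepsilon_{ab}\in T(X)$ map $a$ to $b$ and fix all other points. These are the collapsings again, now on an arbitrary set.

*Sym(A) and one map of rank $|A|-1$ generate $T(A)$.* We recall why. Let $f$ have rank $|A|-1$ and kernel pair $\{p,q\}$, and let $c\ne d$. Choose $\theta\in\mathrm{Sym}(A)$ with $c\theta=p$, $d\theta=q$. Then $\theta f$ has kernel pair $\{c,d\}$ and is injective on $A\setminus c$, so for some $\pi\in\mathrm{Sym}(A)$ the map $\theta f\pi$ is the identity on $A\setminus c$; as it sends $c$ and $d$ to the same point, $\theta f\pi=\varepsilon_{cd}$. So we have all $\varepsilon_{cd}$. If $t\in T(A)$ is singular, say $ct=dt$ with $c\ne d$ and $h\notin At$, let $t'$ agree with $t$ off $c$ and let $ct'=h$. Then $t=\varepsilon_{cd}t'$, and $t'$ has rank one more than $t$. Repeating, $t$ is a product of maps $\varepsilon_{cd}$ and a permutation.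

**Lemma 4.** Let $|X|=n\ge 3$ and let $M\le T(X)$ be a submonoid containing a group $G\le\mathrm{Sym}(X)$. Let $O$ be a $G$-orbit with $|O|\ge 3$ and let $K$ be a connected $G$-invariant simple graph on $O$ such that $\varepsilon_{cd},\varepsilon_{dc}\in M$ for every edge $cd$ of $K$. Suppose that for some edge $ab$ of $K$, with $A=X\setminus a$, we have $\varepsilon_{ab}\pi\in M$ for all $\pi\in\mathrm{Sym}(A)$. Then $c(M)\ge n-1$.

For a first reading take $M=M_G$ and $K$ the complete graph on $O$: then all the required maps are singular, so they are in $M$, and the hypotheses reduce to $|O|\ge 3$.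

*Proof.* Induction on $n$.

**Step 1: a cycle through $a$.** The cycle will later give a nontrivial permutation as a product of idempotents. $G$ acts on $K$ by automorphisms, transitively on vertices, so all degrees are equal. A connected graph with $\ge 3$ vertices cannot have all degrees $\le 1$, so all degrees are $\ge 2$ and $K$ contains a cycle. By transitivity $a$ lies on a cycle $a=a_0,a_1,\dots,a_{\ell-1}$ with $\ell\ge 3$.

**Step 2: a subsemigroup generated by a chain.** Put $\varepsilon=\varepsilon_{ab}$ and
$$L=\{f\in M: Xf=A,\ \text{the nontrivial kernel class of } f \text{ is a pair meeting } O\},\qquad T=\langle G\cup L\rangle.$$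
(As $f$ has rank $n-1$, it has exactly one nontrivial kernel class, a pair.) We check the hypothesis of Lemma 3 for $L_1=G$, $L_2=L$. The group $G$ lies in the $\mathcal L$-class of $1$, and every element is $\le_{\mathcal L}$ every element of $G$.

Clearly $\varepsilon\in L$. Let $f\in L$ and let $c\in O$ be in its kernel pair. Since $\varepsilon$ is the identity on $A=Xf$, $f=f\varepsilon\le_{\mathcal L}\varepsilon$. Conversely, choose $g\in G$ with $ag=c$. Then $Ag=X\setminus c$. The map $f$ is injective on $X\setminus c$, and $(X\setminus c)f=A$, since the other point of the kernel pair remains. So $gf$ permutes $A$. As $\varepsilon$ maps onto $A$ and is the identity there, $(\varepsilon gf)^k=\varepsilon\,(gf|_A)^k$ for all $k\ge 1$, and this is $\varepsilon$ for a suitable $k\ge 2$. So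
$$\varepsilon=(\varepsilon gf)^{k-1}\varepsilon g\cdot f\le_{\mathcal L}f.$$
Thus $L$ lies in one $\mathcal L$-class of $T$.

**Step 3: $\varepsilon T\varepsilon\cong T(A)$ by restriction to $A$.** This says that $T$, although generated by a chain, is locally as large as possible. If $s\in\varepsilon T\varepsilon$, then $Xs\subseteq A$ and $s=\varepsilon s$, so $s$ is determined by $s|_A$; restriction is an injective homomorphism into $T(A)$. It remains to see that its image is all of $T(A)$.

For $\pi\in\mathrm{Sym}(A)$, $\varepsilon\pi\in M$ by hypothesis, its image is $A$ and its kernel pair is $\{a,b\}$; so $\varepsilon\pi\in L$, and $\varepsilon\cdot\varepsilon\pi\cdot\varepsilon=\varepsilon\pi$. So $\varepsilon T\varepsilon$ contains all $\varepsilon\pi$, which restrict to $\pi$.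

Let $cd$ be an edge of the cycle avoiding $a$ (for example $a_1a_2$), and $g\in G$ with $cg=a$. Then $\varepsilon_{cd}g\in M$ has image $(X\setminus c)g=A$ and kernel pair $\{c,d\}\subseteq O$, so $\varepsilon_{cd}g\in L$. The element $\varepsilon\varepsilon_{cd}g$ lies in $\varepsilon T\varepsilon$, as its image is in $A$. Its restriction to $A$ merges $c,d\in A$ and no other points, so it has rank $|A|-1$. By the fact recalled above, the restrictions give all of $T(A)$. In particular $T$ is not aperiodic, as $|A|\ge 2$.

**Step 4: peel.** Take $T'$ from Lemma 3. It contains all idempotents of $\varepsilon T\varepsilon\cong T(A)$, hence, by Howie (1966), it contains $\mathrm{Sing}(A)$ (we identify $\varepsilon T\varepsilon$ with $T(A)$). Let $K_0=T'\cap\mathrm{Sym}(A)$. It contains the identity (the idempotent $\varepsilon$) and is closed under products, so it is a group. It is normal in $\mathrm{Sym}(A)$: for $\pi\in\mathrm{Sym}(A)$ apply the last property of Lemma 3 with $\varepsilon\pi$ and $\varepsilon\pi^{-1}$ in the roles of its $a$ and $b$.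

**Step 5: $K_0$ is nontrivial.** Here $\ell\ge 3$ is used. For every edge $cd$ of $K$ choose $g\in G$ with $cg=a$. As in Step 3, $\varepsilon_{cd}g\in L$, so $\varepsilon_{cd}=(\varepsilon_{cd}g)g^{-1}\in T$. These are idempotents, so they lie in $T'$; the same holds for both orientations of the edge. Consider the product
$$\varepsilon\,\varepsilon_{a_1a_0}\,\varepsilon_{a_2a_1}\cdots\varepsilon_{a_{\ell-1}a_{\ell-2}}\,\varepsilon_{a_0a_{\ell-1}}\in T'.$$
On $A$, the first factor does nothing. Then $a_1$ moves to the empty point $a_0$, then $a_2$ to $a_1$, and so on, $a_{\ell-1}$ to $a_{\ell-2}$; at last the point standing on $a_0$ moves to $a_{\ell-1}$. So $a_1\mapsto a_{\ell-1}$, $a_i\mapsto a_{i-1}$ for $i\ge 2$, and the rest of $A$ is fixed. The product begins with $\varepsilon$ and its image is in $A$, so it lies in $\varepsilon T\varepsilon$. It is an $(\ell-1)$-cycle with $\ell-1\ge 2$, hence a nontrivial element of $K_0$.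

**Step 6: induct.** A nontrivial normal subgroup of $\mathrm{Sym}(A)$ is transitive: some element moves some $p$ to some $q\ne p$, and by conjugating we can replace $(p,q)$ by any ordered pair of distinct points. So $K_0$ is transitive, and $T'\supseteq K_0\cup\mathrm{Sing}(A)$.

If $|A|=2$, then $K_0\cup\mathrm{Sing}(A)=T_2$ is not aperiodic, and $c(T')\ge 1=n-2$. If $|A|\ge 3$, the induction hypothesis applies to the monoid $K_0\cup\mathrm{Sing}(A)$ on $A$, with the group $K_0$, the orbit $A$ and the complete graph on $A$; it gives $c(T')\ge|A|-1=n-2$. By Lemma 3,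
$$c(M)\ge c(T)\ge 1+c(T')\ge n-1.\qquad\square$$

## 10. Proof of Theorem B

*Case $n=2$.* If $G$ is transitive, $M_G=T_2$ has complexity $1=n-1$. If $G$ is trivial, $M_G=\{1,c_0,c_1\}$ is aperiodic, and $c=0=n-2$.

*Case $n\ge 3$, some orbit $O$ of size $\ge 3$.* Apply Lemma 4 to $M=M_G$ with $K$ the complete graph on $O$. All maps $\varepsilon_{cd}$ and $\varepsilon_{ab}\pi$ are singular, so they lie in $M_G$. Hence $c(M_G)\ge n-1$. By Lemma 1, $c(M_G)\le c(T_n)\le n-1$. In particular, with the values for $n=1,2$ known,
$$c(T_n)=n-1\qquad\text{for all }n\ge 1. \tag{6}$$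

*Case $n\ge 3$, all orbits of size $\le 2$.* Lemma 2 gives $c(M_G)\le n-2$. Conversely, let $e$ be an idempotent of rank $n-1$ with image $A$. Every map $\alpha:A\to A$ gives the singular map $e\alpha=e(e\alpha)e$, so $eM_Ge\supseteq e\,\mathrm{Sing}(X)\,e\cong T(A)\cong T_{n-1}$, and $c(M_G)\ge n-2$ by (6). $\square$

## 11. Sliding labels with two holes

To apply Lemma 4 to a graph with a large block, we need all permutations of $V$ minus two points. This is a statement about a sliding puzzle with two holes.

**Lemma 5.** Let $\Gamma$ be 2-edge connected with at least two blocks, let $w\ne a$ be vertices, and let $A=V\setminus\{w,a\}$. Then for every $\pi\in\mathrm{Sym}(A)$ there is $s\in S_\Gamma$ with $s|_A=\pi$.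

With one hole this kind of statement is false for the bowtie. Let the hole start at $w$ and return to $w$ along moves, each into the hole. By the computation of Section 6, where every move into the hole is a case $h=b$, only permutations in $\langle(u\,v),(x\,y)\rangle$ of $\{u,v,x,y\}$ arise. With two holes, one token can wait in the second hole while the others rotate past it.

*Proof.* There are no bridges, so every block is 2-connected with $\ge 3$ vertices.

**Step 0: configurations.** A configuration is an injective placement $\kappa$ of $n-2$ labels on $V$; the two empty vertices are holes. A move applies $e_{pq}$ with $pq$ an edge, $q$ a hole and $p$ occupied. It is undone by the move $e_{qp}$. Let $P$ be the group of label permutations $\pi$ such that $\pi\kappa$ is reachable from $\kappa$. It is closed under products: if $\pi\kappa=\kappa t$ and $\pi'\kappa=\kappa t'$, then $\pi\pi'\kappa=\pi\kappa t'=\kappa tt'$; the moves of $t'$ are legal here because $\pi\kappa$ and $\kappa$ have the same holes. Moreover, if $\kappa'=\kappa s$ is reachable from $\kappa$, then $\pi\kappa'=\pi\kappa s$; so from $\kappa'$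 we can reach $\kappa$, then $\pi\kappa$ for $\pi\in P$, then $\pi\kappa'$. Hence $P$ is the same for all configurations reachable from $\kappa$.

Write $\ell\sim\ell'$ if $\ell=\ell'$ or $(\ell\,\ell')\in P$. This is an equivalence relation, since $(\ell\,\ell'')=(\ell'\,\ell'')(\ell\,\ell')(\ell'\,\ell'')$ for distinct labels. If all labels are equivalent, then $P$ is the full symmetric group. Take as labels the elements of $A$ and as $\kappa$ the inclusion $A\to V$. Then $\pi\kappa=\kappa s$ with $s\in S_\Gamma$ says $s|_A=\pi$. (If the word for $s$ is empty, then $\pi=1$ and we may use $e_{wq}$ with $q$ any neighbour of $w$, which fixes $A$ pointwise.) So it suffices to show that all labels are equivalent.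

**Step 1: moving holes.** *Inside a connected subgraph containing both holes, the hole set can be moved to any 2-subset of it.* It suffices to replace a hole $h$ by a non-hole $t$, keeping the other hole $h'$; at most two such replacements lead to any 2-subset. Take a path from $h$ to $t$ in the subgraph. A hole moves along a path of occupied vertices by sliding the labels one by one. If $h'$ is not on the path, move $h$ to $t$. If $h'$ lies on it, first move $h'$ along the path to $t$, then $h$ along the path to the old place of $h'$. Only vertices of the subgraph are affected.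

**Step 2: a cycle with a waiting place.** *If $C=(w,c_1,\dots,c_r)$ is a cycle ($r\ge 2$), $d\notin C$ is adjacent to $w$, and the holes are $w,d$, then all labels on $C\setminus w$ are equivalent.* (In Steps 2–5, $w$ denotes an arbitrary vertex.) The moves
$$e_{c_1w}\,e_{c_2c_1}\cdots e_{c_rc_{r-1}}\,e_{wc_r}$$
effect $\rho:c_1\mapsto c_r,\ c_i\mapsto c_{i-1}\ (i\ge 2)$. The moves
$$e_{c_1w}e_{wd}\ \;e_{c_2c_1}\cdots e_{c_rc_{r-1}}\ \;e_{c_1w}e_{wc_r}\ \;e_{dw}e_{wc_1}$$
do the following. The label of $c_1$ goes to $d$; the holes are now $w,c_1$. The others shift, $c_i\to c_{i-1}$ for $i\ge 2$; the holes are $w,c_r$. The label now on $c_1$, which came from $c_2$, goes through $w$ to $c_r$; the holes are $w,c_1$. At last the waiting label returns from $d$ to $c_1$. So this effects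
$$\tau:c_1\mapsto c_1,\qquad c_2\mapsto c_r,\qquad c_i\mapsto c_{i-1}\ (i\ge 3).$$
Each move goes into a hole, and both sequences restore the holes $w,d$. Now $\tau^{-1}\rho$ sends $c_1\mapsto c_1\mapsto c_r$, $c_r\mapsto c_2\mapsto c_1$, and $c_i\mapsto c_{i+1}\mapsto c_i$ for $2\le i\le r-1$. So it is the transposition $(c_1\,c_r)$. (For $r=2$, $\tau=1$ and $\rho=(c_1\,c_2)$.) Its conjugates by powers of $\rho$ are the transpositions of cyclically consecutive $c_i$'s. So labels on consecutive $c_i$'s are equivalent.

**Step 3: a block without the waiting place.** *If the holes are $w,d$ with $d$ adjacent to $w$, and $B\ni w$ is a block with $d\notin B$, then all labels on $B\setminus w$ are equivalent.* The graph $B-w$ is connected, and for each edge $pq$ of $B-w$ there is a cycle of $B$ through $pq$ and $w$ (Whitney). As $d\notin B$, Step 2 applies to it, so the labels at $p$ and $q$ are equivalent.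

**Step 4: all blocks at a cut vertex.** *If $w$ is a cut vertex and the holes are $w$ and a neighbour $d$, then all labels on $\mathrm{star}(w)$, the union of the blocks containing $w$, are equivalent.* Let $B'$ be the block containing the edge $wd$ and $B\ne B'$ another block containing $w$. Then $d\notin B$, and by Step 3 the labels on $B\setminus w$ are equivalent. Take a neighbour $c\in B$ of $w$ and apply $e_{cw}e_{wd}$. The holes are now $w,c$, and $c\notin B'$, so by Step 3 the labels now on $B'\setminus w$ are equivalent. These are the old labels on $B'\setminus\{w,d\}\ne\emptyset$ and the old label of $c$. So the old labels on $B\setminus w$ and on $B'\setminus\{w,d\}$ together are equivalent, for every such $B$. Since $w$ is a cut vertex there is at least one such $B$, and this proves the claim.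

**Step 5: all labels are equivalent.** By Step 1 we may move to a configuration with holes $w_0,d_0$, where $w_0$ is a cut vertex and $d_0$ a neighbour. By Step 4 all labels on $\mathrm{star}(w_0)$ lie in one class $Z$. Let $\ell$ be a label at $p\notin\mathrm{star}(w_0)$; we show $\ell\in Z$.

Choose a sequence of blocks $B_1,\dots,B_r$ with $w_0\in B_1$, $p\in B_r$, and consecutive blocks meeting, say $B_i\cap B_{i+1}=\{w_i\}$, with $r$ minimal. (Some sequence exists: take the blocks of the edges of a path from $w_0$ to $p$ and omit immediate repetitions.) By minimality $B_i\ne B_{i+1}$, so the $w_i$ are cut vertices; $w_{i-1}\ne w_i$ for $1\le i\le r-1$, since otherwise $B_i$ could be omitted; and $p\notin B_1\cup\dots\cup B_{r-1}$. As $p\notin\mathrm{star}(w_0)$, $r\ge 2$.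

*Claim: for $0\le i\le r-1$ we can reach a configuration with holes $w_i$ and a neighbour $d_i$ of $w_i$, with $\ell$ still at $p$ and all labels on $\mathrm{star}(w_i)$ in $Z$.* This holds for $i=0$. Let it hold for $i$, with $i+1\le r-1$. If $d_i\notin B_{i+1}$, take a neighbour $c\in B_{i+1}$ of $w_i$ and apply $e_{cw_i}e_{w_id_i}$. This carries the label of $c$ to $d_i$, within $\mathrm{star}(w_i)$, so the labels on $\mathrm{star}(w_i)$ are as before. It does not move $\ell$, since $c\in B_{i+1}\not\ni p$. Now both holes are in $B_{i+1}$. By Step 1, with moves inside $B_{i+1}$, which do not affect $p$, move the holes to $w_{i+1}$ and a neighbour $d_{i+1}$ of it in $B_{i+1}$. The labels on $B_{i+1}\subseteq\mathrm{star}(w_i)$ are in $Z$, and there is at least one, as $|B_{i+1}|\ge 3$. By Step 4 all labels on $\mathrm{star}(w_{i+1})\supseteq B_{i+1}$ are equivalent, so all are in $Z$. This proves the claim.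

For $i=r-1$, since $p\in B_r\subseteq\mathrm{star}(w_{r-1})$, we get $\ell\in Z$. So all labels are equivalent and $P$ is the full symmetric group. By Step 1 (in the whole graph) the configuration with hole set $\{w_0,d_0\}$ may have been reached from the inclusion of $A$, which has hole set $\{w,a\}$ for the $w,a$ of the lemma, and $P$ is the same for both. By Step 0 we are done. $\square$

**Remark.** For 2-edge connected graphs with at least two blocks, Lemma 5 and (6) also give the lower bound $n-3$ of (K2). Here $n\ge 5$. Choose an edge $cd$ and two vertices $w\ne a$ outside it, and let $A=V\setminus\{w,a\}$. All degrees are $\ge 2$, so $w$ has a neighbour $v\ne a$ and $a$ has a neighbour $q\ne w$. Then $e=e_{wv}e_{aq}$ is an idempotent with image $A$. Restriction of $eS_\Gamma e$ to $A$ is faithful; its image contains $\mathrm{Sym}(A)$ by Lemma 5, and the map $(e\,e_{cd}\,e)|_A$ of rank $|A|-1$. So $eS_\Gamma e\cong T_{n-2}$ has complexity $n-3$.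

## 12. Proof of Theorem C

If $\Gamma$ has only one block, it is 2-vertex connected, and $c(S_\Gamma)=n-2$ by (K1). Assume that there are at least two blocks. Each is 2-connected with $\ge 3$ vertices, so $n\ge 5$, and by (K2) $n-3\le c(S_\Gamma)\le n-2$.

**All blocks are triangles.** Then (5) gives $c(S_\Gamma)\le n-3$, so $c(S_\Gamma)=n-3$.

**Some block is not a triangle.** Then some block $B$ has at least four vertices. We show $c(S_\Gamma)\ge n-2$ by finding a monoid inside $S_\Gamma$ to which Lemma 4 applies. Choose $w\in B$ and a neighbour $v\in B$ of $w$. Let $e=e_{wv}$, an idempotent with image $X=V\setminus w$, and let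
$$M=\{s|_X:s\in eS_\Gamma e\}.$$
Every $s\in eS_\Gamma e$ has image in $X$ and satisfies $s=es$, so it is determined by $s|_X$; and $e|_X=1$. So $M$ is a submonoid of $T(X)$ isomorphic to $eS_\Gamma e$. We verify the hypotheses of Lemma 4 for $M$ on $X$, where $|X|=n-1$.

**Step 1: the group $G$ and the orbit $O$.** For a cycle $C=(w,c_1,\dots,c_r)$ in $B$, the product $s=e_{c_1w}e_{c_2c_1}\cdots e_{c_rc_{r-1}}e_{wc_r}$ maps $X$ onto $X$, acting as $c_1\mapsto c_r$, $c_i\mapsto c_{i-1}$ $(i\ge 2)$ and fixing the rest. So this $r$-cycle $\rho_C=(ese)|_X$ is in $M$. Let $G\subseteq M$ be the group generated by all $\rho_C$. Every edge of $B-w$ lies on a cycle of $B$ through $w$ (Whitney), so its two ends are in one $G$-orbit. As $B-w$ is connected and $G$ moves only points of $B\setminus w$, $O=B\setminus w$ is a $G$-orbit, and $|O|\ge 3$. (This is where $|B|\ge 4$ is used.)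

**Step 2: the graph $K$.** Let $K$ be the graph on $O$ whose edges are all $G$-translates of edges of $B-w$. It is $G$-invariant, and it is connected since it contains $B-w$. For an edge $cd$ of $B-w$, $\varepsilon_{cd}=(e\,e_{cd}\,e)|_X\in M$, and likewise $\varepsilon_{dc}\in M$. For $g\in G$, $g^{-1}\varepsilon_{cd}g=\varepsilon_{cg,dg}\in M$: indeed $cg\mapsto c\mapsto d\mapsto dg$, and all other points are fixed. So $\varepsilon_{cd},\varepsilon_{dc}\in M$ for all edges $cd$ of $K$.

**Step 3: all permutations at defect two.** Let $ab$ be an edge of $B-w$; it is an edge of $K$. Put $A=X\setminus a=V\setminus\{w,a\}$, and let $\pi\in\mathrm{Sym}(A)$. As $\Gamma$ has at least two blocks, Lemma 5 gives $s\in S_\Gamma$ with $s|_A=\pi$. On $X$, the factor $e$ acts as the identity, $e_{ab}$ maps $X$ onto $A$, $s$ acts on $A$ as $\pi$, and $e$ fixes $A$. So $\varepsilon_{ab}\pi=(e\,e_{ab}\,s\,e)|_X\in M$.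

Lemma 4, applied with $n-1$ in place of $n$, gives
$$c(S_\Gamma)\ge c(eS_\Gamma e)=c(M)\ge(n-1)-1=n-2,$$
so $c(S_\Gamma)=n-2$. $\square$
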